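# Lattices generated by vectors of norm 3 have no common integrability scale

## 1. Two theorems, and what they say

Throughout, $F_0=0$, $F_1=1$, $F_{n+2}=F_{n+1}+F_n$ are the Fibonacci numbers.

**Theorem 1.** There are irreducible integral lattices $\Lambda_k$ $(k\ge 2)$, generated by vectors of norm $3$, such that if $\Lambda_k$ is $\sigma$-integrable then
$$F_{2k}F_{2k+2}-1\le 24\cdot 3^9\,\sigma^4 (k+1).$$
The left side grows exponentially in $k$, so for each $\sigma$ only finitely many $\Lambda_k$ are $\sigma$-integrable. Hence the conjecture stated below is false.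

**Theorem 2 (strong form).** Let $\mu\ge 1$ be an integer. There is a $\sigma$ such that every irreducible integral lattice generated by vectors of norm $\mu$ is $\sigma$-integrable if and only if $\mu\le 2$. For every $\mu\ge 3$ there are a constant $c_\mu>0$ and irreducible integral lattices of arbitrarily large rank $n$, generated by norm-$\mu$ vectors, which are not $s$-integrable for any $s<c_\mu(n/\log n)^{1/4}$.

The conjecture comes from Jack H. Koolen, Jae Young Yang, Qianqian Yang, "On graphs with smallest eigenvalue at least $-3$ and their lattices", arXiv:1804.00369 (2018). It reads: *there exists a positive integer $\sigma$ such that every irreducible integral lattice generated by vectors of norm $3$ is $\sigma$-integrable.*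

Now the vocabulary. A **lattice** is here a subgroup $\Lambda$ of some $\mathbb R^n$ generated by finitely many vectors, with the standard inner product $(\cdot,\cdot)$. The **norm** of $x$ is $(x,x)$, without a square root. The lattice is **integral** if $(x,y)\in\mathbb Z$ for all $x,y\in\Lambda$.

**Definition ($s$-integrable).** For a positive integer $s$, the lattice $\Lambda$ is $s$-integrable if $\sqrt s\,\Lambda$ embeds isometrically into $\mathbb Z^K$ for some $K$.

In matrix language, let $\Lambda$ be spanned by the columns of a matrix $P$. Then $\Lambda$ is $s$-integrable if and only if there is a matrix $Q$ with $Q^TQ=P^TP$ such that $\sqrt s\,Q$ has integral entries: the columns of $\sqrt s\,Q$ are the images of the generators. We use this in the following form. To each $w\in \Lambda$ we assign $\hat w\in\mathbb Z^K$, additively, with $\hat w\cdot\hat u=s\,(w,u)$.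

For example, the lattice $A_m$ has generators $z_1,\dots,z_m$ with norms $2$, $(z_j,z_{j+1})=-1$, and other products $0$. It is $1$-integrable by $z_j=e_j-e_{j+1}\in\mathbb Z^{m+1}$. The lattice $E_8=D_8\cup(D_8+\tfrac12(1,\dots,1))$ is $2$-integrable: apply $(x,y)\mapsto(x+y,x-y)$ to the four consecutive pairs of coordinates. This map multiplies norms by $2$, and it sends $E_8$ into $\mathbb Z^8$ because the coordinates of a vector of $E_8$ are either all integers or all half-odd integers. But $E_8$ is not $1$-integrable. It is unimodular, so inside any $\mathbb Z^K$ it would split off, $\mathbb Z^K=E_8\perp E_8^\perp$. Each unit vector $e_i$ would then lie in one summand, since its norm $1$ is a sum of two nonnegative integers. Norms in $E_8$ are even, so all $e_i$ would lie in $E_8^\perp$, which is absurd.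

A **root lattice** is an integral lattice generated by vectors of norm $2$. We quote as background that every irreducible root lattice is $2$-integrable. The conjecture asks for the same with norm $3$ and some other universal constant in place of $2$.

**Definition (irreducible).** A lattice is irreducible if it is nonzero and is not the orthogonal direct sum of two nonzero sublattices.

For norm $3$ this condition needs care. If $\Lambda=\Gamma_1\perp\Gamma_2$ and $w\in\Lambda$ is a generator, then $w=\pi_1w+\pi_2w$ with $\pi_iw\in\Gamma_i\subset\Lambda$, so $3$ is a sum of two nonnegative integers: $0+3$ or $1+2$. The second option does occur. The vectors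
$$(1,-1,0,1),\qquad (1,0,-1,1),\qquad (0,1,-1,1)$$
have norm $3$, and the first and third have product $2$ with the second, so they are linked by non-orthogonality. Their differences give $(0,1,-1,0)$ and $(1,-1,0,0)$, so the lattice contains $A_2$ in the first three coordinates, hence also $(0,0,0,1)$, and it equals $A_2\perp\mathbb Z$. So a linked set of norm-$3$ generators can span a reducible lattice. For our lattices we shall have to show that there is no vector of norm $1$.

One tool is used constantly. **Bessel's inequality:** if $u_1,\dots,u_r$ are pairwise orthogonal and nonzero, then $\sum_i (z,u_i)^2/(u_i,u_i)\le (z,z)$, with equality exactly when $z=\sum_i\frac{(z,u_i)}{(u_i,u_i)}u_i$.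

## 2. Small lattices, and why one lattice cannot suffice

Two linearly independent norm-$3$ vectors $x,y$ with integral product have $|(x,y)|\le2$. After a sign change the product is $0$, $-1$ or $-2$. All three occur in $\mathbb Z^K$. Take $x$ to be $(1,1,1)$ padded with zeros. The vectors $(0,0,0,1,1,1)$, $(1,-1,-1)$, $(-1,-1,0,1)$ have norm $3$ and product $0,-1,-2$ with $x$. So nothing goes wrong with two generators. In fact no single lattice can refute the conjecture.

**Observation 3.** Every integral lattice is $s$-integrable for some $s$.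

*Proof.* Choose generators forming a basis of the real span. Their Gram matrix is integral and invertible, and all products of other lattice vectors with them are integers, so $\Lambda$ lies in their rational span. Gram–Schmidt gives an orthogonal rational basis $u_1,\dots,u_n$ with positive rational norms. A positive rational $a/b=ab/b^2$ is a sum of four rational squares by Lagrange's theorem, so we can send $u_i$ to a rational vector of the right norm in its own block of four coordinates. This embeds $\Lambda$ in $\mathbb Q^{4n}$. If $D$ is a common denominator for the images of the generators, then $D\Lambda$ embeds in $\mathbb Z^{4n}$, so $\Lambda$ is $D^2$-integrable. $\square$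

Hence there is no obstruction over $\mathbb Q$. We need an infinite family together with a bound on $s$ from below.

A natural source of families is graphs: prescribe generators of norm $3$, one per vertex, with product $-1$ along edges and $0$ otherwise. The Gram matrix is $3I-A$, where $A$ is the adjacency matrix. If all degrees are at most $3$ this is immediately $1$-integrable. Orient each edge, give it a coordinate, let each vertex have $+1$ at outgoing and $-1$ at incoming edges, and pad with private coordinates up to norm $3$. So some vertices must have larger degree. The simplest way is to hang many pendant vertices on a core graph. The first version of this still fails.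

**Observation 4.** Let $H$ be a finite graph with labels $d(v)\in\{0,1,2,3\}$ such that $d(v)\ge\deg_H(v)$ for all $v$. Attach $3(3-d(v))$ pendant vertices to each vertex $v$ of $H$. Then the lattice with Gram matrix $3I-A$ on the resulting graph is $9$-integrable.

*Proof.* Use one coordinate for each edge of $H$, $d(v)-\deg_H(v)$ private coordinates for each $v$, and three coordinates for each pendant vertex. Let $f_v$ be the signed incidence vector of $v$ with $1$ in its private coordinates. Then $f_v\cdot f_v=d(v)$, and $f_u\cdot f_v$ is $-1$ for adjacent $u,v$ and $0$ for other $u\ne v$. Put $\hat y=(3,3,3)$ in the coordinates of $y$ for pendant $y$, and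
$$\hat v=3f_v-\sum_{y\text{ at }v}(1,1,1)_y .$$
Then $\hat y\cdot\hat y=27$, $\hat v\cdot\hat y=-9$ for $y$ at $v$, and $\hat v\cdot\hat v=9d(v)+3\cdot3(3-d(v))=27$. Also $\hat u\cdot\hat v=-9$ for adjacent $u,v\in H$, and the remaining products are $0$. This is $9$ times the Gram matrix $3I-A$. $\square$

The argument stops at a vertex with $d(v)<\deg_H(v)$: it has too little room for its own edges. So the lattices of Theorem 1 must contain such a vertex. One is enough.

## 3. Varying weights on a tree

The pendant vertices in Observation 4 turn the diagonal entry $3$ into an effective entry $d(v)$. Indeed, projecting the vector $v$ off its pendant vectors leaves a vector of norm $3-\frac13\cdot3(3-d(v))=d(v)$. Consider a connected core and suppose positive weights satisfy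
$$d(v)\,p_v=\sum_{u\sim v}p_u\quad\text{for every core vertex } v. \tag{1}$$
Such weights will give a linear relation among our generators. Three features of (1) suggest the construction.

First, weights cannot vary in the setting of Observation 4. Summing (1) over $v$ gives $\sum d(v)p_v=\sum\deg(v)p_v$, so $d\ge\deg$ forces $d=\deg$. Then each weight is the average of its neighbours' weights, and looking at the largest weight shows that $p$ is constant.

Second, along a path with $d=2$, starting at an end vertex, (1) says that the weights are $p_1,2p_1,3p_1,\dots$. They grow linearly.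

Third, along a path with $d=3$ and core degree $2$, (1) is the recursion $p_{i+1}=3p_i-p_{i-1}$, which every second Fibonacci number satisfies. There the weights change exponentially.

So we glue a linear path to a few exponential ones at a vertex $o$. About $k$ vertices on the exponential side can support a weight $N$ exponential in $k$ at $o$. If the linear path has slope $1$, it must then have length $m=N-1$. The relation $\sum_v p_v\cdot(\text{projection of }v)=0$ will say that a vector spread over a path of exponential length equals a combination of $O(k)$ short vectors. In an integral embedding short vectors have small support, and this will limit $m$.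

It remains to balance (1) at $o$. With $d(o)=3$ the three neighbours must contribute $3N$. The linear path contributes $N-1$, nearly $N$. A path with $d=3$ contributes about $\varphi^{-2}N=(2-\varphi)N$, where $\varphi=\frac{1+\sqrt5}2$. So the third neighbour must contribute about $\varphi N>N$. A vertex $b$ with $d(b)=1$, continued by a path with $d=3$, does that: $p_b=N+p_{r_1}$ with $p_{r_1}\approx\varphi^{-2}p_b$ gives $p_b\approx N/(1-\varphi^{-2})=\varphi N$. The finite truncation must then leave a defect of exactly $1$, and a Fibonacci identity provides it.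

**Fibonacci identities.** We need
$$F_{n+2}+F_{n-2}=3F_n\quad(n\ge2),\tag{2}$$
$$F_{2k+2}^2-3F_{2k}F_{2k+2}+F_{2k}^2=1\quad(k\ge0).\tag{3}$$
For (2), $F_{n+2}=2F_n+F_{n-1}$ and $F_{n-2}=F_n-F_{n-1}$. For (3), put $a_k=F_{2k}$, so that $a_{k+1}=3a_k-a_{k-1}$ for $k\ge 1$. Then
$$a_{k+1}^2-3a_ka_{k+1}+a_k^2=a_{k+1}(a_{k+1}-3a_k)+a_k^2=-a_{k+1}a_{k-1}+a_k^2=a_k^2-3a_ka_{k-1}+a_{k-1}^2 ,$$
so the expression does not depend on $k$, and at $k=0$ it is $F_2^2=1$.

**Definition (core tree).** Let $\mu\ge3$, $k\ge2$, $N=F_{2k}F_{2k+2}$ and $m=N-1$. The core has the vertices $o$; $x_1,\dots,x_m$; $q_1,\dots,q_k$; $b$; $r_1,\dots,r_k$, and its edges are those of the three paths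
$$x_1x_2\cdots x_m\,o,\qquad o\,q_1q_2\cdots q_k,\qquad o\,b\,r_1r_2\cdots r_k .$$
The labels are
$$d(o)=d(q_i)=3,\quad d(r_i)=3\ (i<k),\quad d(x_j)=d(r_k)=2,\quad d(b)=1.$$

**Definition (full tree).** The tree $T=T_{\mu,k}$ arises by attaching to each core vertex $v$ exactly $\mu(\mu-d(v))$ new pendant vertices, called *leaves at the host* $v$. The word "leaf" refers only to these added vertices.

For $\mu=3$ the hosts are the $x_j$ and $r_k$, with $3$ leaves each, and $b$, with $6$ leaves. The vertex $b$ is the only core vertex whose label is less than its core degree.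

**Definition (weights).** Put
$$p_{x_j}=j,\quad p_o=N,\quad p_{q_i}=F_{2k}F_{2k+2-2i},\quad p_b=F_{2k+1}F_{2k+2},\quad p_{r_i}=F_{2k+1-2i}F_{2k+2},$$
and $p_y=p_v/\mu$ for a leaf $y$ at $v$. All weights are positive, and on the core they are integers.

For $k=2$ we get $N=F_4F_6=24$ and $m=23$. The path $x_1,\dots,x_{23}$ carries $1,\dots,23$, and $p_o=24$, $p_{q_1}=9$, $p_{q_2}=3$, $p_b=40$, $p_{r_1}=16$, $p_{r_2}=8$. At $o$: $3\cdot24=23+9+40$. At $q_1$: $27=24+3$. At $q_2$: $9=9$. At $b$: $40=24+16$. At $r_1$: $48=40+8$. At $r_2$: $16=16$. With $\mu=3$ this tree has $29$ core vertices and $69+6+3=78$ leaves. Since $N$ increases with $k$, we have $N\ge24$ and $m\ge 23$ always.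

**Lemma 5.** The weights satisfy (1) at every core vertex.

*Proof.* We go through the vertices.

At $x_j$: $2j=(j-1)+(j+1)$; for $j=1$ the missing neighbour counts as $0$, and for $j=m$ we use $p_o=m+1$.

At $q_i$: this is (2) with $n=2k+2-2i\ge2$, multiplied by $F_{2k}$. For $i=1$ the previous weight is $p_o=F_{2k}F_{2k+2}$. For $i=k$ the missing next weight is $F_{2k}F_0=0$.

At $b$: $F_{2k+1}F_{2k+2}=F_{2k}F_{2k+2}+F_{2k-1}F_{2k+2}=p_o+p_{r_1}$.

At $r_i$ with $i<k$: this is (2) with $n=2k+1-2i\ge3$, multiplied by $F_{2k+2}$. For $i=1$ the previous weight is $p_b=F_{2k+1}F_{2k+2}$.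

At $r_k$: $2p_{r_k}=2F_1F_{2k+2}=F_3F_{2k+2}=p_{r_{k-1}}$.

At $o$: we need $3N=(N-1)+F_{2k+1}F_{2k+2}+F_{2k}^2$. Since $F_{2k+1}F_{2k+2}=(F_{2k+2}-F_{2k})F_{2k+2}=F_{2k+2}^2-N$, the right side is $F_{2k+2}^2+F_{2k}^2-1$, which is $3N$ by (3). $\square$

## 4. The lattices $\Lambda_{\mu,k}$ and their projected vectors

We now realise the tree by vectors and find all linear relations among them.

**Lemma 6.** Let $A$ be the adjacency matrix of $T$ and $M=\mu I-A$. Then $M$ is positive semidefinite with kernel $\mathbb Rp$.

*Proof.* First, $Mp=0$. At a leaf $y$ at $v$, $\mu p_y-p_v=0$. At a core vertex $v$, the leaves contribute $\mu(\mu-d(v))\cdot\frac{p_v}\mu$ to the neighbour sum, so $(Mp)_v=\mu p_v-(\mu-d(v))p_v-\sum_{u}p_u=d(v)p_v-\sum_up_u=0$, where $u$ runs over the core neighbours, by Lemma 5. In other words, $\sum_{u\sim w}p_u=\mu p_w$ for every vertex $w$ of $T$. Therefore, for real $\xi$,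
$$\sum_{uv\in E(T)}p_up_v\Big(\frac{\xi_u}{p_u}-\frac{\xi_v}{p_v}\Big)^2=\sum_w\frac{\xi_w^2}{p_w}\sum_{u\sim w}p_u-2\sum_{uv\in E(T)}\xi_u\xi_v=\mu\sum_w\xi_w^2-2\sum_{uv\in E(T)}\xi_u\xi_v=\xi^TM\xi .$$
The left side is nonnegative, and since $T$ is connected it vanishes only if $\xi_w/p_w$ is constant. $\square$

Hence $M$ is the Gram matrix of vectors in a Euclidean space of dimension $|V(T)|-1$, which we denote by the names of the vertices:
$$(w,w)=\mu,\qquad (w,w')=-1\text{ if }w\sim w',\qquad (w,w')=0\text{ otherwise }(w\ne w').$$
A real combination $\sum a_ww$ is zero exactly when $a^TMa=0$, that is, when $a\in\mathbb Rp$. So the linear relations are exactly the multiples of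
$$\sum_wp_w\,w=0.\tag{4}$$

**Definition.** $\Lambda_{\mu,k}$ is the subgroup generated by these vectors, and $\Lambda_k=\Lambda_{3,k}$.

It is an integral lattice generated by vectors of norm $\mu$, of rank $|V(T)|-1$. (The tree is bipartite, so changing the sign of one colour class turns the Gram matrix into $\mu I+A$. For $\mu=3$ this shows that $T$ has smallest eigenvalue exactly $-3$.)

**Lemma 7.** For a core vertex $v$ put $v'=v+\frac1\mu\sum_{y\text{ leaf at }v}y$. Then $v'$ is orthogonal to all leaves, and
$$(v',v')=(v',v)=d(v),\qquad (v',u')=-1\text{ for adjacent core }u,v,\qquad (v',u')=0\text{ for other core }u\ne v.\tag{5}$$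
Moreover
$$\sum_{v\text{ core}}p_v\,v'=0.\tag{6}$$

*Proof.* For a leaf $y$ at $v$, $(v',y)=-1+\frac1\mu\cdot\mu=0$. Leaves elsewhere are orthogonal to $v$ and to the leaves at $v$. Since $u'-u$ is a combination of leaves, $(v',u')=(v',u)$. For $u=v$ this is $\mu-\frac1\mu\cdot\mu(\mu-d(v))=d(v)$. For $u\ne v$ it is $(v,u)$. Finally, the left side of (6) is $\sum_vp_vv+\sum_v\sum_{y\text{ at }v}\frac{p_v}\mu y=\sum_wp_ww=0$ by (4). $\square$

By (5), the vectors $x_1',\dots,x_m'$ have the Gram matrix of $A_m$. They are not in $\Lambda$, but $\mu x_j'$ is. The standard picture of $A_m$ is $x_j'=e_j-e_{j+1}$. There the partial sums $s_i=x_i'+\dots+x_m'=e_i-e_{m+1}$ have products $1+\delta_{ij}$, and $\sum_is_i=\sum_jjx_j'$ has all $m+1$ coordinates nonzero. But by (6),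
$$\sum_jj\,x_j'=-\sum_{v\notin\{x_j\}}p_vv'$$
is a combination of only $2k+2$ projected vectors, and this keeps its support small. The next section shows that no integral embedding of bounded scale can combine these two facts when $m$ is large.

## 5. Vectors with products $t(1+\delta_{ij})$ whose sum has small support

Small support alone is not absurd. With $t=1$, the vectors $(1,1,0),(1,0,1),(0,1,1)$ have products $1+\delta_{ij}$ and sum $(2,2,2)$, with support $3$ rather than $m+1=4$. With $t=6$ and $m=2$, the vectors $(3,1,1,1)$ and $(3,-1,-1,-1)$ have norm $12$ and product $6$, and their sum $(6,0,0,0)$ has support $1$. So any bound must depend on $t$.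

**Lemma 8.** Let $t,\kappa,m$ be positive integers and let $S_1,\dots,S_m\in\mathbb Z^K$ satisfy $S_i\cdot S_j=t(1+\delta_{ij})$. If $G=\sum_iS_i$ has at most $\kappa$ nonzero coordinates, then
$$m\le4t\kappa(1+2t^2)\le12t^3\kappa .$$

*Proof.* **Step 1: control each coordinate.** The aim is to show that, for a fixed coordinate $c$, the integers $S_1(c),\dots,S_m(c)$ are nearly all equal. We make the vectors orthogonal by subtracting a common multiple of $G$. We have $G\cdot S_i=t(m+1)$ and $G\cdot G=tm(m+1)$. The number
$$\theta=\frac{(m+1)-\sqrt{m+1}}{m(m+1)}$$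
is a root of $m(m+1)\theta^2-2(m+1)\theta+1=0$, whose discriminant is $4(m+1)^2-4m(m+1)=4(m+1)$. Hence the vectors $T_i=S_i-\theta G$ satisfy
$$T_i\cdot T_j=t\bigl(\delta_{ij}+1-2\theta(m+1)+\theta^2m(m+1)\bigr)=t\,\delta_{ij}.$$
Bessel's inequality for the unit vector of coordinate $c$ gives
$$\sum_{i=1}^m\bigl(S_i(c)-\theta G(c)\bigr)^2\le t .\tag{7}$$

**Step 2: a common pattern on the support of $G$.** This step shows that outside a small set of indices all $S_i$ agree on the support $C$ of $G$, where $|C|\le\kappa$. For $c\in C$ let $g(c)$ be an integer nearest to $\theta G(c)$. If $S_i(c)\ne g(c)$, then the integer $S_i(c)$ has distance at least $\frac12$ from $\theta G(c)$, so by (7) this happens for at most $4t$ indices $i$. Let $E$ be the set of $i$ with $S_i(c)\ne g(c)$ for some $c\in C$, and let $I$ be its complement in $\{1,\dots,m\}$. Then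
$$|E|\le4t\kappa .\tag{8}$$

**Step 3: sparseness off the support.** This step shows that the remaining parts of the $S_i$ rarely interact. Let $B_i$ be the restriction of $S_i$ to the coordinates outside $C$. There $G=0$, so $\sum_iB_i=0$, and (7) reads $\sum_iB_i(c)^2\le t$. Thus every coordinate outside $C$ is nonzero for at most $t$ of the $B_i$. Also $|B_i|^2\le|S_i|^2=2t$, so $B_i$ has at most $2t$ nonzero coordinates. Since $B_i\cdot B_j\ne0$ requires a common nonzero coordinate,
$$\text{for each } i, \text{ at most } 2t^2 \text{ indices } j \text{ satisfy } B_i\cdot B_j\ne0.\tag{9}$$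

**Step 4: few regular indices.** This step disposes of the case $|I|\le2t^2+1$. By (8), $m\le4t\kappa+2t^2+1$. Since $t,\kappa\ge1$, we have $2t^2+1\le8t^3\kappa$, so $m\le 4t\kappa+8t^3\kappa=4t\kappa(1+2t^2)$.

**Step 5: many regular indices.** This step bounds $|I|$ by $|E|$ when $|I|\ge2t^2+2$. For $i\ne j$ in $I$ both vectors equal $g$ on $C$, so
$$t=S_i\cdot S_j=|g|^2+B_i\cdot B_j .$$
Fix $i\in I$. There are at least $2t^2+1$ other indices $j\in I$, so by (9) one of them has $B_i\cdot B_j=0$. Hence $|g|^2=t$. Now the same equation gives $B_i\cdot B_j=0$ for *all* $i\ne j$ in $I$, and $|B_i|^2=2t-t=t$ for every $i\in I$. Since $\sum_jB_j=0$, for $i\in I$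
$$0=B_i\cdot\sum_jB_j=t+\sum_{j\in E}B_i\cdot B_j .$$
So each $i\in I$ has some $j\in E$ with $B_i\cdot B_j\ne0$. By (9), each $j\in E$ serves at most $2t^2$ indices $i$. Therefore $|I|\le2t^2|E|$, and by (8) $m=|I|+|E|\le(1+2t^2)|E|\le4t\kappa(1+2t^2)$.

Finally $1+2t^2\le3t^2$ gives the second bound. $\square$

## 6. The lower bound for the scale

**Proposition 9.** Let $\mu\ge3$ and $k\ge2$. If $\Lambda_{\mu,k}$ is $\sigma$-integrable, then
$$F_{2k}F_{2k+2}-1\le24\,\mu^9\sigma^4(k+1).$$

*Proof.* **Step 1: produce the vectors $S_i$.** Let $w\mapsto\hat w\in\mathbb Z^K$ be the given embedding of $\sqrt\sigma\,\Lambda_{\mu,k}$, so $\hat w\cdot\hat u=\sigma(w,u)$. It extends linearly to the real span: if $\sum c_ww=0$ with real $c_w$, then $|\sum c_w\hat w|^2=\sigma|\sum c_ww|^2=0$. Put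
$$Z_j=\mu\,\widehat{x_j'}=\mu\hat x_j+\sum_{y\text{ at }x_j}\hat y\in\mathbb Z^K,\qquad t=\mu^2\sigma .$$
By (5), $Z_j\cdot Z_j=2t$, $Z_j\cdot Z_{j+1}=-t$, and the other products are $0$. Writing $\xi_0=\xi_{m+1}=0$, we get
$$\Bigl|\sum_j\xi_jZ_j\Bigr|^2=t\Bigl(2\sum_j\xi_j^2-2\sum_{j<m}\xi_j\xi_{j+1}\Bigr)=t\sum_{j=0}^m(\xi_{j+1}-\xi_j)^2 .$$
Let $S_i=Z_i+Z_{i+1}+\dots+Z_m$ for $1\le i\le m$. Its coefficient sequence, the indicator of $[i,m]$, has exactly two nonzero steps: $+1$ from $i-1$ to $i$, and $-1$ from $m$ to $m+1$. The associated bilinear form is $t$ times the sum of the products of corresponding steps. For $S_i$ and $S_j$ the last steps contribute $1$ and the first ones contribute $\delta_{ij}$. So $S_i\cdot S_j=t(1+\delta_{ij})$.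

**Step 2: the sum has small support.** Each $Z_j$ occurs in $S_1,\dots,S_j$, so by (6)
$$G:=\sum_iS_i=\sum_jjZ_j=\mu\sum_jp_{x_j}\widehat{x_j'}=-\mu\sum_vp_v\widehat{v'},\qquad v\in\{o,b,q_1,\dots,q_k,r_1,\dots,r_k\}.$$
Thus $G$ is a linear combination of the vectors $\hat w$ for these $2k+2$ core vertices and their leaves. As $d\ge1$, each of them has at most $\mu(\mu-1)$ leaves, so these are at most $(2k+2)(1+\mu(\mu-1))\le(2k+2)\mu^2$ vectors. Each $\hat w$ is an integral vector of norm $\mu\sigma$, so it has at most $\mu\sigma$ nonzero coordinates. Hence $G$ has at most $\kappa=2\mu^3\sigma(k+1)$ nonzero coordinates. The size of the weights $p_v$ plays no role in this count.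

**Step 3: apply Lemma 8.** We obtain $m\le12t^3\kappa=12\mu^6\sigma^3\cdot2\mu^3\sigma(k+1)=24\mu^9\sigma^4(k+1)$, and $m=F_{2k}F_{2k+2}-1$. $\square$

Since $F_{n+2}\ge2F_n$, we have $F_{2k}\ge2^{k-1}$ and
$$N=F_{2k}F_{2k+2}\ge2^{2k-1}.\tag{10}$$
So for fixed $\mu$ and $\sigma$ the inequality of Proposition 9 fails for all large $k$. For $\mu=3$ and $\sigma=1$ the right side is $472392\,(k+1)$. At $k=9$ the left side is $2584\cdot6765-1=17480759$ and the right side is $4723920$, so $\Lambda_9$ is not $1$-integrable.

What is left is irreducibility. Without it one could not conclude anything about the conjecture, and Section 1 showed that connectedness of $T$ alone is not a sufficient reason.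

## 7. $\Lambda_k=\Lambda_{3,k}$ is irreducible

**Lemma 10.** For $k\ge2$ the lattice $\Lambda_k$ has no vector of norm $1$.

*Proof.* Suppose $z=\sum_wa_ww$ with $a_w\in\mathbb Z$ and $(z,z)=1$. Put
$$\zeta_w=(z,w)=3a_w-\sum_{u\sim w}a_u .$$

**Step 1: values at leaves.** This step restricts the $\zeta_w$. By Cauchy–Schwarz $|\zeta_w|\le\sqrt3$, so $\zeta_w\in\{0,\pm1\}$. For a leaf $y$ at host $h$,
$$\zeta_y=3a_y-a_h\equiv-a_h\pmod3,\tag{11}$$
so all leaves at one host have the same value. The leaves are pairwise orthogonal of norm $3$, so Bessel gives $\sum_y\zeta_y^2\le3$. The six leaves at $b$ share one value, so that value is $0$.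

**Step 2: no leaf has a nonzero value.** Suppose some leaf has $\zeta_y=\varepsilon=\pm1$. Its host $h$ is some $x_j$ or $r_k$, with three leaves $y_1,y_2,y_3$, all of value $\varepsilon$. So equality holds in Bessel, all other leaves have value $0$, and $z=\frac\varepsilon3(y_1+y_2+y_3)$. Comparing with $z=\sum a_ww$ and using (4), we find a real $\tau$ with
$$a=\tfrac\varepsilon3 1_{\{y_1,y_2,y_3\}}+\tau p .$$
In particular $a_v=\tau p_v$ on the core, so $\tau=a_{x_1}\in\mathbb Z$ and $a_{x_2}=2\tau$. At least one of $x_1,x_2$ differs from $h$, and its leaves have value $0$, so (11) gives $3\mid\tau$ or $3\mid2\tau$. Either way $3\mid\tau$. As $p_h$ is an integer, $a_h=\tau p_h\equiv0\pmod3$. But (11) at $y_1$ gives $a_h\equiv-\varepsilon\pmod3$, a contradiction.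

So from now on all leaves have $\zeta_y=0$, that is, $3a_y=a_h$ for each leaf $y$ at $h$. Hence $a_{x_j},a_b,a_{r_k}\in3\mathbb Z$.

**Step 3: values along the long path.** This step shows that only $\zeta_{x_m}$ can be nonzero among the $\zeta_{x_j}$. The three leaves at $x_j$ contribute $3\cdot\frac{a_{x_j}}3$ to the neighbour sum. With the conventions $a_{x_0}=0$ and $x_{m+1}=o$,
$$\zeta_{x_j}=2a_{x_j}-a_{x_{j-1}}-a_{x_{j+1}} .$$
For $j<m$ every term is divisible by $3$, so $\zeta_{x_j}=0$. Put $\eta=\zeta_{x_m}\in\{0,\pm1\}$. (The coefficient $a_o$ need not be divisible by $3$, since $o$ has no leaves.)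

**Step 4: $\eta=0$.** Suppose $\eta=\pm1$; we show that $z$ would then be almost entirely contained in the span of the long path. Let $\ell=\sum_{j=1}^mj\,x_j'$. By (5), $(\ell,x_j')=2j-(j-1)-(j+1)=0$ for $j<m$, and $(\ell,x_m')=2m-(m-1)=N$. Hence $(\ell,\ell)=mN$. As $z$ is orthogonal to leaves, $(z,x_j')=\zeta_{x_j}$, and so $(z,\ell)=m\eta$. Therefore $z_0=z-\frac\eta N\ell$ is orthogonal to $\ell$ and has norm
$$1-\frac{m^2}{mN}=\frac1N .$$
Let $w$ be any vertex other than $o$, the $x_j$ and their leaves. It is not adjacent to any $x_j$ or to a leaf of an $x_j$, so $(w,\ell)=0$ and $\zeta_w^2=(z_0,w)^2\le3/N<1$. Hence $\zeta_w=0$. So the only values that may be nonzero are $\zeta_{x_m}=\eta$ and $\zeta_o$, and (4) gives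
$$0=\Bigl(z,\sum_wp_ww\Bigr)=m\eta+N\zeta_o .$$
Thus $N\mid m\eta=\pm(N-1)$, which is impossible since $N>1$.

**Step 5: remove the long path.** With $\eta=0$, all $\zeta_{x_j}=0$, so the recursion of Step 3 gives $a_{x_j}=j\tau$ and $a_o=N\tau$ with $\tau=a_{x_1}\in3\mathbb Z$. Replace $a$ by $a'=a-\tau p$. This represents the same $z$ by (4). It is integral because $3p$ is integral and $3\mid\tau$. It still satisfies $3a_y'=a_h'$ at leaves, since $3p_y=p_h$. And $a'$ vanishes on $o$, on all $x_j$, and on the leaves at the $x_j$. So $z=z_Q+z_B$ with $z_Q$ an integral combination of the $q_i$, and $z_B$ an integral combination of $b$, the $r_i$ and their leaves. No edge joins these two groups of vertices, so $z_Q\perp z_B$. Both lie in $\Lambda_k$, so their norms are nonnegative integers with sum $1$.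

**Step 6: $z_Q=0$.** Put $\alpha_i=a'_{q_i}$. Then
$$(z_Q,z_Q)=3\sum_i\alpha_i^2-2\sum_{i<k}\alpha_i\alpha_{i+1}=\sum_{i=1}^k\alpha_i^2+\alpha_1^2+\sum_{i<k}(\alpha_i-\alpha_{i+1})^2+\alpha_k^2 .$$
If some $\alpha_i\ne0$, the integer sequence $0,\alpha_1,\dots,\alpha_k,0$ has at least two nonzero steps, so this is at least $1+2=3$, which is too large. Hence $z_Q=0$ and $(z_B,z_B)=1$.

**Step 7: $z_B$ cannot have norm $1$.** Put $\beta_0=a_b'$ and $\beta_i=a'_{r_i}$. Since $3a_y'=a_h'$ at leaves, and $r_i'=r_i$ for $i<k$, we have $z_B=\beta_0b'+\sum_{1\le i<k}\beta_ir_i+\beta_kr_k'$. By (5), with labels $1,3,\dots,3,2$,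
$$(z_B,z_B)=\beta_0^2+3\sum_{1\le i<k}\beta_i^2+2\beta_k^2-2\sum_{i=0}^{k-1}\beta_i\beta_{i+1}=\sum_{i=0}^{k-1}(\beta_i-\beta_{i+1})^2+\sum_{i=1}^k\beta_i^2 .$$
Also $3\mid\beta_0$ and $3\mid\beta_k$, because $b$ and $r_k$ are hosts. As the norm is $1$, we have $\beta_k^2\le1$, so $\beta_k=0$. If $\beta_1=\dots=\beta_k=0$, the norm is $\beta_0^2=1$, contradicting $3\mid\beta_0$. Otherwise some $\beta_i\ne0$ with $1\le i<k$. Then $\sum_{i\ge1}\beta_i^2\ge1$, and since $\beta_k=0$, a nonzero step occurs between $i$ and $k$. So the norm is at least $2$, a contradiction. $\square$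

**Proposition 11.** For $k\ge2$ the lattice $\Lambda_k$ is irreducible.

*Proof.* Let $\Lambda_k=\Gamma_1\perp\Gamma_2$ with projections $\pi_i$. For a generator $w$, the vectors $\pi_1w,\pi_2w\in\Lambda_k$ have nonnegative integral norms with sum $3$. By Lemma 10 neither norm is $1$, so neither is $2$, and one of them is $0$. So $w\in\Gamma_1\cup\Gamma_2$. Adjacent generators are not orthogonal, so they lie in the same summand. As $T$ is connected, all generators lie in one summand, and the other is $0$. Since $\Lambda_k\ne0$, it is irreducible. $\square$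

*Proof of Theorem 1.* For $k\ge2$, $\Lambda_k$ is an integral lattice generated by vectors of norm $3$, and it is irreducible by Proposition 11. Proposition 9 with $\mu=3$ is the stated inequality. By (10) its left side is at least $2^{2k-1}-1$, while the right side is linear in $k$ for fixed $\sigma$. So for each $\sigma$ only finitely many $\Lambda_k$ are $\sigma$-integrable, no $\sigma$ works for all of them, and the conjecture is false. $\blacksquare$

## 8. Irreducibility for $\mu\ge4$

For $\mu\ge4$ a generator can split in more ways than for $\mu=3$, so excluding norm $1$ is not enough. There is a compensation: all labels are at most $3$, so now *every* core vertex $v$ is a host, with $L_v=\mu(\mu-d(v))\ge\mu(\mu-3)$ leaves. The leaves can therefore control all core coefficients. As in (11), for $z=\sum a_ww\in\Lambda_{\mu,k}$ with integral $a$, and a leaf $y$ at $h$,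
$$(z,y)=\mu a_y-a_h\equiv-a_h\pmod\mu.\tag{12}$$

**Proposition 12.** For $\mu\ge4$ and $k\ge2$ the lattice $\Lambda=\Lambda_{\mu,k}$ is irreducible.

*Proof.* Let $\Lambda=\Gamma_1\perp\Gamma_2$ with projections $\pi_i:\Lambda\to\Gamma_i\subset\Lambda$.

**Step 1: every leaf lies in $\Gamma_1\cup\Gamma_2$.** Suppose this fails for a leaf $y$ at $h$. Then $\pi_1y$ and $\pi_2y$ have positive integral norms with sum $\mu$. Let $z$ be one of smaller norm $n$, so that $1\le n\le\mu/2$ and $(z,y)=(z,z)=n$. By (12), every leaf $y'$ at $h$ has $(z,y')\equiv n\pmod\mu$. As $1\le n\le\mu/2$, every integer in this residue class has absolute value at least $n$. Bessel gives $n\ge L_hn^2/\mu$, so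
$$\mu(\mu-3)\le L_h\le\mu/n\le\mu .$$
Hence $\mu=4$, then $4\le L_h\le4/n$ forces $n=1$ and $L_h=4$, and so $d(h)=3$. The four products satisfy $|(z,y')|\ge1$ and $\sum(z,y')^2\le\mu n=4$, so each is $\pm1$, and equality holds in Bessel. Being $\equiv1\pmod4$, each equals $1$. Therefore $z=\frac14\sum_{y'\text{ at }h}y'$. Write $z=\sum a_ww$ with $a$ integral. By (4), $a=\frac14 1_{\{y'\text{ at }h\}}+\tau p$ for some real $\tau$, so $a_v=\tau p_v$ on the core and $\tau=a_{x_1}$. As $d(x_1)=2$, we have $h\ne x_1$, and $z$ is orthogonal to the leaves at $x_1$. By (12), $\tau=a_{x_1}\equiv0\pmod4$, so $a_h=\tau p_h\equiv0\pmod4$. But (12) at a leaf of $h$ gives $a_h\equiv-1\pmod4$. Contradiction.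

**Step 2: all leaves at one host lie in the same summand.** Suppose a leaf $y\in\Gamma_1$ and a leaf $y'\in\Gamma_2$ are both at $v$, and put $z=\pi_2v$. Then $(z,y)=0$ and $(z,y')=(v,y')=-1$. By (12) these are congruent mod $\mu$, a contradiction.

**Step 3: every core vertex lies in $\Gamma_1\cup\Gamma_2$.** Let the leaves at $v$ lie in $\Gamma_1$; the other case is symmetric. We show that $z=\pi_2v$ is $0$. Write $z=\sum a_ww$ with $a$ integral. A leaf $y\in\Gamma_1$ has $(z,y)=0$. A leaf $y\in\Gamma_2$ is not at $v$, so $(z,y)=(v,y)=0$. By Step 1 there are no other leaves, so $z$ is orthogonal to all leaves. Then (12) gives $\mu a_y=a_h$ for each leaf $y$ at each host $h$. Since every core vertex is a host, all core coefficients lie in $\mu\mathbb Z$, and $z=\sum_{u\text{ core}}a_uu'$. Hence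
$$(z,z)=(z,v)=(z,v')=\sum_{u\text{ core}}a_u(u',v')\in\mu\mathbb Z .$$
The first equality holds because $z=\pi_2v$, the second because $z$ is orthogonal to leaves, and the membership follows from (5). Also $(z,z)\le(v,v)=\mu$, so $(z,z)\in\{0,\mu\}$. If $(z,z)=\mu$, then $\pi_1v=0$ and $v=z$ is orthogonal to all leaves, whereas it has product $-1$ with its own. So $z=0$ and $v\in\Gamma_1$.

**Step 4: one summand is zero.** All generators lie in $\Gamma_1\cup\Gamma_2$, adjacent generators are not orthogonal, and $T$ is connected. So all generators lie in one summand. $\square$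

## 9. The rank bound and Theorem 2

*Proof of Theorem 2.* **Step 1: $\mu\le2$.** We exhibit a universal $\sigma$. For $\mu=1$, let $e$ be a norm-$1$ vector of an integral lattice. Each $x$ in the lattice is $(x,e)e+(x-(x,e)e)$, so $\mathbb Ze$ is an orthogonal summand. Hence an irreducible lattice generated by norm-$1$ vectors is isometric to $\mathbb Z$, which is $1$-integrable. For $\mu=2$, the value $\sigma=2$ works by the quoted fact on irreducible root lattices.

**Step 2: $\mu\ge3$, no universal scale.** The lattices $\Lambda_{\mu,k}$ $(k\ge2)$ are integral, generated by norm-$\mu$ vectors, and irreducible by Propositions 11 and 12. By Proposition 9 and (10), a fixed $\sigma$ fails for all large $k$.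

**Step 3: the bound in terms of the rank.** We express $m$ and $k$ through the rank $n=|V(T)|-1$. The core has $m+2k+2$ vertices, each with at most $\mu(\mu-1)$ leaves, so
$$m\le n\le\mu^2(m+2k+2).$$
By (10), $2^{2k-1}\le N=m+1\le2m$, so $k\le\frac12\log_2m+1$. As $m\ge23$, we have $\log_2m\ge4$, and hence
$$k+1\le\tfrac12\log_2m+2\le\log_2m\le\log_2n .$$
Moreover $2k+2\le2\log_2m\le m$, since $m\ge4$. So $n\le2\mu^2m$, that is, $m\ge n/(2\mu^2)$. If $\Lambda_{\mu,k}$ is $s$-integrable, Proposition 9 gives
$$s^4\ge\frac{m}{24\mu^9(k+1)}\ge\frac{n}{48\,\mu^{11}\log_2n} .$$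
With natural logarithms this is $s\ge c_\mu(n/\log n)^{1/4}$ for $c_\mu=\bigl(\tfrac{\log2}{48\mu^{11}}\bigr)^{1/4}$. So $\Lambda_{\mu,k}$ is not $s$-integrable for any $s<c_\mu(n/\log n)^{1/4}$. Since $n\ge m\ge2^{2k-1}-1$, these ranks are arbitrarily large. $\blacksquare$
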